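# Quasi-fixed points and substitutive points in factors of substitutive systems

## 1. Substitutions, their systems, and the sequences they generate

Throughout, $\mathcal A$ is a finite alphabet, $\mathcal A^*$ is the set of finite words over $\mathcal A$, $\mathcal A^+$ the set of nonempty ones, and $\varepsilon$ is the empty word. For a word $w$ we write $|w|$ for its length, $|w|_b$ for the number of occurrences of the letter $b$, $\mathrm{alph}(w)$ for the set of its letters, and $\mathrm{Fact}(w)$ for the set of its factors. For a one- or two-sided sequence $y$, $L(y)$ is the set of its finite factors. A *right tail* of $y$ is a sequence $y_{[i,\infty)}=y_iy_{i+1}\cdots$. The position of an occurrence is the coordinate where it starts. The left shift is $(Tx)_i=x_{i+1}$. We write $f_N\asymp g_N$ if $c\,g_N\le f_N\le c'g_N$ for constants $0<c\le c'$ and all $N\ge 1$.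

**Definition 1.1 (substitution).** A substitution is a map $\varphi\colon\mathcal A\to\mathcal A^*$, extended to words by concatenation. It is *always* assumed *growing*: $|\varphi^n(a)|\to\infty$ for every $a\in\mathcal A$. On two-sided sequences put
$$\varphi(\ldots x_{-1}.x_0x_1\ldots)=\ldots\varphi(x_{-1}).\varphi(x_0)\varphi(x_1)\ldots,$$
with $\varphi(x_0)$ starting at coordinate $0$. A substitution is *primitive* if for some $n$ every $\varphi^n(a)$ contains every letter. It has *constant length* $k$ if $|\varphi(a)|=k$ for all $a$.

A growing substitution is nonerasing, since $\varphi(a)=\varepsilon$ would give $\varphi^n(a)=\varepsilon$ for all $n$. Two examples accompany us. The Thue–Morse substitution $0\mapsto 01$, $1\mapsto 10$ is primitive of constant length $2$. The substitution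
$$\varphi_0\colon\quad a\mapsto aba,\qquad b\mapsto bb$$
is growing, neither primitive (no $\varphi_0^n(b)$ contains $a$) nor of constant length.

**Definition 1.2 (substitutive system).** $X_\varphi$ is the set of all $x\in\mathcal A^{\mathbb Z}$ such that every finite word occurring in $x$ occurs in $\varphi^n(a)$ for some $n\ge0$, $a\in\mathcal A$.

For $\varphi_0$: we have $\varphi_0^2(a)=aba\,bb\,aba$. Each application of $\varphi_0$ turns every $a$ into $aba$ and every run $b^r$ into $b^{2r}$, so odd-numbered runs of the new word have length $1$, and run number $2k$ is twice as long as the old run number $k$. By induction the $k$-th run of $b$'s in $\varphi_0^n(a)$, $1\le k\le 2^n-1$, has length $2^{v_2(k)}$, where $v_2$ is the $2$-adic valuation. In particular $\cdots bbb\cdots\in X_{\varphi_0}$.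

**Definition 1.3 (subshift, factor map).** A subshift is a closed $T$-invariant subset of $\mathcal B^{\mathbb Z}$, $\mathcal B$ a finite alphabet. A factor map $\pi\colon X_\varphi\to Y$ is a continuous surjection onto a subshift $Y$ that commutes with the shift.

By the Curtis–Hedlund–Lyndon theorem $\pi(x)_i=F(x_{i-s}\cdots x_{i+s})$ for some $s\ge0$ and some function $F$. Examples on the Thue–Morse system: $\pi(x)_i=x_i+x_{i+1}\bmod 2$; or the map onto a one-point system $Y=\{\cdots000\cdots\}$.

**Definition 1.4 (quasi-fixed point).** A point $x\in X_\varphi$ is a quasi-fixed point of $\varphi$ if $T^n\varphi^m(x)=x$ for some $m\ge1$, $n\in\mathbb Z$. (We use the same words for any $x\in\mathcal A^{\mathbb Z}$ with this property.)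

Example: for Thue–Morse, $\varphi^3(0)=01101001=u\,0\,v$ with $u=011$, $v=1001$. The point $x=\cdots\varphi^6(u)\varphi^3(u)\,u\,.\,0\,v\,\varphi^3(v)\varphi^6(v)\cdots$ satisfies $T^3\varphi^3(x)=x$.

**Definition 1.5 (substitutive, morphic, periodic).** A *coding* is a letter-to-letter map. A one-sided sequence is *substitutive* if it is the image under a coding of a fixed point of some (growing) substitution. A two-sided $y$ is *substitutive* if both $(y_n)_{n\ge0}$ and $(y_{-n})_{n\ge1}$ are. A one-sided sequence is *morphic* if it is the image under a coding of an infinite sequence $\sigma^\omega(a)=\lim\sigma^n(a)$, where $\sigma$ is any morphism prolongable on $a$ (that is, $\sigma(a)=av$ with $\sigma^n(a)$ of unbounded length), growing or not, erasing or not. A two-sided $y$ is *periodic* if $T^py=y$ for some $p\ge1$.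

Example: for $\sigma\colon a\mapsto ab,\ b\mapsto bcc,\ c\mapsto c$ one has $\sigma^n(b)=bc^{2n}$, so in $\sigma^\omega(a)=ab\,bcc\,bcccc\cdots$ the letter $b$ sits exactly at the positions $n^2+1$, $n\ge 0$. This sequence is morphic, and $\sigma$ is not growing. Substitutive sequences are morphic: if $\zeta$ is a fixed point of a growing $\sigma$ and $a$ is its first letter, then $\sigma(a)=av$, with $v\ne\varepsilon$ because $\sigma$ is growing, and $\zeta=\sigma^\omega(a)$.

**Definition 1.6 (uniform recurrence).** A sequence $y$ is uniformly recurrent if for every $w\in L(y)$ there is a length $g$ such that every factor of $y$ of length $g$ contains $w$.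

The Thue–Morse fixed point is uniformly recurrent, as each $\varphi^n(0),\varphi^n(1)$ with $n\ge1$ contains $\varphi^{n-1}(0)$. The fixed point $\varphi_0^\omega(a)=ababbababbbb\cdots$ is not: it contains arbitrarily long words without $a$.

**Definition 1.7 (transducer).** A deterministic finite-state transducer has a finite set of states. It reads a sequence letter by letter, changes its state according to the old state and the letter read, and outputs at each step a finite (possibly empty) word depending on the same two data.

Example: remembering the parity of the distance to the last $1$ seen, a transducer can output, each time it reads a $1$, the parity of the gap between the last two $1$'s.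

We shall use four facts as black boxes.

* **(F1)** The image of a morphic sequence under a deterministic finite-state transducer is finite or morphic (Dekking 1994; Allouche–Shallit, *Automatic Sequences*, Thm 7.9.1). In particular right tails of morphic sequences are morphic.
* **(F2)** A uniformly recurrent morphic sequence is primitive substitutive, i.e. equal to $\kappa(\zeta)$ with $\kappa$ a coding and $\zeta$ a fixed point of a primitive substitution (Durand, *Decidability of uniform recurrence of morphic sequences*, IJFCS 24 (2013)).
* **(F3)** Primitive substitutive sequences are linearly recurrent: there is $K\ge1$ such that for all $m\ge1$ every factor of length $m$ occurs in every factor of length $\ge Km$ (Durand, Discrete Math. 179 (1998); Durand–Host–Skau 1999).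
* **(F4)** Morse–Hedlund: if for some $m\ge1$ a one-sided sequence has at most $m$ factors of length $m$, it is eventually periodic.

## 2. Substitutive points of $Y$ versus quasi-fixed points of $\varphi$

Let $\pi\colon X_\varphi\to Y$ be a factor map. Some points of $Y$ are substitutive: each half is generated by *some* substitution, which a priori has nothing to do with $\varphi$. Some points of $X_\varphi$ are self-similar under $\varphi$ itself, namely the quasi-fixed ones. Must every substitutive point of $Y$ owe its structure to $\varphi$? A positive answer was conjectured in Elżbieta Krawczyk, "Quasi-fixed points of substitutive systems", arXiv:2412.01974 (2024). The statement with "$k$-automatic" in place of "substitutive" is known when $\varphi$ has constant length $k\ge2$, and the conjecture is known when $\varphi$ is primitive. It is true in general.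

**Theorem A.** Let $\varphi$ be a (growing) substitution and $\pi\colon X_\varphi\to Y$ a factor map onto a subshift $Y$.

1. A sequence $y\in Y$ is substitutive if and only if $y=\pi(x)$ for some quasi-fixed point $x$ of $\varphi$.
2. If $y\in Y$ is substitutive and nonperiodic, then all points of $\pi^{-1}(y)$ are quasi-fixed points of $\varphi$.

**Theorem B.** Let $y\in Y$ be nonperiodic. The following are equivalent: (i) $(y_n)_{n\ge0}$ is morphic; (ii) $(y_{-n})_{n\ge1}$ is morphic; (iii) $y$ is substitutive; (iv) some $x\in\pi^{-1}(y)$ is quasi-fixed; (v) all $x\in\pi^{-1}(y)$ are quasi-fixed. If $y\in Y$ is periodic, some $x\in\pi^{-1}(y)$ is quasi-fixed. In (v) nonperiodicity cannot be dropped.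

So for nonperiodic $y$ one morphic half already forces everything.

## 3. The shape of quasi-fixed points, and two systems computed by hand

**Orbits.** Since $\varphi(Tz)=T^{|\varphi(z_0)|}\varphi(z)$, for each $n\in\mathbb Z$ we have $\varphi(T^nz)=T^{n'}\varphi(z)$ for some $n'\in\mathbb Z$. So $x$ is quasi-fixed iff $\varphi^m(x)$ lies in the $T$-orbit of $x$ for some $m\ge1$. Consequently:

* (Q1) shifts of quasi-fixed points are quasi-fixed;
* (Q2) if $z$ is quasi-fixed, so is $\varphi(z)$: from $\varphi^m(z)=T^jz$ we get $\varphi^m(\varphi(z))=\varphi(T^jz)$, a shift of $\varphi(z)$;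
* (Q3) $x$ is quasi-fixed for $\varphi$ iff it is for $\varphi^m$: if $\varphi^r(x)$ is in the orbit of $x$, so are $\varphi^{2r}(x),\dots,\varphi^{mr}(x)$.

**Lemma 3.1.** Let $x$ be quasi-fixed for $\varphi$. There are a power $\psi$ of $\varphi$ and $p\in\mathbb Z$ such that one of the following holds.

* (A) $x_{[p,\infty)}=\psi(x_{[p,\infty)})$ and $x_{(-\infty,p)}=\psi(x_{(-\infty,p)})$ (the latter with images concatenated leftwards from $p$).
* (B) $\psi(x_p)=u\,x_p\,v$ with $u,v\ne\varepsilon$, $x_{[p+1,\infty)}=v\,\psi(v)\,\psi^2(v)\cdots$ and $x_{(-\infty,p)}=\cdots\psi^2(u)\,\psi(u)\,u$.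

In particular $\varphi$ has only countably many quasi-fixed points.

*Proof.* By taking a suitable multiple of the exponent, choose a power $\psi$ with $|\psi(a)|\ge2$ for all $a$ and $T^n\psi(x)=x$ for some $n$. Let $c(p)$ be the coordinate in $x=T^n\psi(x)$ at which $\psi(x_p)$ starts. Then $c(p+1)-c(p)=|\psi(x_p)|\ge2$, so $c(p)-p$ is strictly increasing and unbounded in both directions. If $c(p)=p$ for some $p$, we have (A). Otherwise there is $p$ with $c(p)<p$ and $c(p+1)>p+1$. The block $\psi(x_p)$ occupies $[c(p),c(p+1))$, so coordinate $p$ lies strictly inside it: $\psi(x_p)=ux_pv$ with $u,v\neq\varepsilon$. What follows the block is $\psi(x_{[p+1,\infty)})$, so $x_{[p+1,\infty)}=v\,\psi(x_{[p+1,\infty)})$. Iterating gives $x_{[p+1,\infty)}=v\psi(v)\cdots\psi^{k-1}(v)\psi^k(x_{[p+1,\infty)})$ for all $k$, and the left side is symmetric. This is (B).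

In case (A), $x_{[p,\infty)}$ begins with $\psi^k(x_p)$ and $x_{(-\infty,p)}$ ends with $\psi^k(x_{p-1})$ for every $k$, so $x$ is determined up to a shift by the power, $x_{p-1}$ and $x_p$. In case (B) it is determined up to a shift by the power, $x_p$ and $|u|$. Altogether there are countably many possibilities. $\square$

**A one-point factor of the Thue–Morse system.** Let $\varphi$ be Thue–Morse, $Y=\{y\}$ with $y$ constant. Then $y$ is substitutive and $\pi^{-1}(y)=X_\varphi$. Statement (1) holds here: $X_\varphi$ contains the quasi-fixed point of Section 1. But not all of $X_\varphi$ is quasi-fixed, because $X_\varphi$ is uncountable. To see this, let $\mathbf k=(k_n)_{n\ge0}\in\{0,1\}^{\mathbb N}$ be not eventually constant, $a_0=0$, and let $a_{n+1}$ be the unique letter such that $a_n$ is letter number $k_n$ (counted from $0$) of $\varphi(a_{n+1})$. Place $\varphi^n(a_n)$ on the line with the marked letter at $0$. Each of these words extends the preceding one, to the right if $k_{n}=0$ and to the left if $k_n=1$, so they fill the line and define $x\in X_\varphi$. Moreover $x=T^{k_0}\varphi(x')$,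 where $x'$ is built in the same way from $a_1$ and $(k_1,k_2,\dots)$. In $x$ two equal adjacent letters $x_i=x_{i+1}$ never lie in the same block $01$ or $10$, so $i+1\equiv k_0\pmod 2$. Such an $i$ exists, since $x'$ contains $01$ or $10$, and $\varphi(01)=0110$, $\varphi(10)=1001$. So $x$ determines $k_0$, then $x'$, then $k_1$, and so on. Different $\mathbf k$ give different points, and there are uncountably many $\mathbf k$. This proves the last sentence of Theorem B.

**The $2$-adic family in $X_{\varphi_0}$.** For $\alpha\in\mathbb Z_2\setminus\mathbb Z$ let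
$$x_\alpha=\cdots a\,b^{2^{v_2(-1+\alpha)}}\,.\,a\,b^{2^{v_2(\alpha)}}\,a\,b^{2^{v_2(1+\alpha)}}\,a\cdots ,$$
so the run number $k\in\mathbb Z$ has length $2^{v_2(k+\alpha)}$. It lies in $X_{\varphi_0}$: for a finite range of $k$ replace $\alpha$ by a large positive integer congruent to it modulo a high power of $2$ and compare with $\varphi_0^n(a)$. Applying $\varphi_0$, runs of length $1$ appear inside the new words $aba$ and old runs are doubled. As $2\cdot 2^{v_2(k+\alpha)}=2^{v_2(2k+2\alpha)}$ and $v_2(2k+1+2\alpha)=0$, $\varphi_0(x_\alpha)$ is a shift of $x_{2\alpha}$. Also $x_\alpha,x_\beta$ are in the same orbit iff $\alpha-\beta\in\mathbb Z$, because $\{k:v_2(k+\alpha)\ge n\}$ is the class of $-\alpha$ modulo $2^n$. So $x_\alpha$ is quasi-fixed iff $(2^m-1)\alpha\in\mathbb Z$ for some $m\ge1$, i.e. iff $\alpha$ is rational (for an odd denominator $q$ some $2^m\equiv1\bmod q$).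

With $\pi=\mathrm{id}$, Theorem A says: $x_\alpha$ is substitutive exactly when $\alpha\in\mathbb Q$. That rational $\alpha$ give substitutive sequences is the easy half (Section 5). The hard half is to show that if some tail of $x_\alpha$ is produced by *any* morphism, then $\alpha$ is rational. We return to this family in Section 9.

## 4. Towers, addresses, and the reduction to codings

The $2$-adic digits of the example have a general counterpart.

**Definition 4.1 (tower, address).** A *tower over* $\varphi$ is a sequence $(x^{(n)})_{n\ge0}$ in $\mathcal A^{\mathbb Z}$ with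
$$x^{(n)}=T^{k_n}\varphi(x^{(n+1)}),\qquad 0\le k_n<|\varphi(x^{(n+1)}_0)| .$$
Put $a_n=x^{(n)}_0$ and write $\varphi(a_{n+1})=u_na_nv_n$ with $|u_n|=k_n$. The *address* is the sequence $(a_{n+1},k_n)_{n\ge0}$.

Example. If $\alpha$ is even, then $x_\alpha=T^2\varphi_0(x_{\alpha/2})$: the run number $0$ is the double of the run number $0$ of $x_{\alpha/2}$, and the $a$ before it is the last letter of $\varphi_0(a)=aba$. If $\alpha$ is odd, run number $0$ is the $b$ inside $aba$ and $x_\alpha=\varphi_0(x_{(\alpha+1)/2})$. Iterating, $x_\alpha$ has a tower with $a_n=a$ for all $n$ and $k_n\in\{0,2\}$, where $k_n=2$ iff the $n$-th binary digit of $-\alpha$ is $0$. The address is eventually periodic iff $\alpha\in\mathbb Q$.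

Unfolding the definition, $x^{(n)}$ is a shift of $\varphi^k(x^{(n+k)})$, and the block of $x^{(n)}$ which contains coordinate $0$ is
$$\varphi^k(a_{n+k})=\varphi^{k-1}(u_{n+k-1})\cdots\varphi(u_{n+1})\,u_n\;a_n\;v_n\,\varphi(v_{n+1})\cdots\varphi^{k-1}(v_{n+k-1}). \tag{4.1}$$
We call it the *central factor*.

**Compression.** For $m\ge1$, $(x^{(mn)})_n$ is a tower over $\varphi^m$. A position in $\varphi^m(a)$ determines its chain of ancestors, i.e. the letters and offsets at all intermediate levels. So the address of the compressed tower is eventually periodic iff that of the original one is.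

**Lemma 4.2.** If $x\in X_\varphi$, there is a tower over $\varphi$ in $X_\varphi$ with $x^{(0)}=x$.

*Proof.* It suffices to find $x'\in X_\varphi$ with $x=T^k\varphi(x')$, $0\le k<|\varphi(x_0')|$, and to iterate. Let $x_{[-i,i]}$ be a factor of $\varphi^{n_i}(b_i)$. There are finitely many words $\varphi^n(b)$ with $n$ bounded, so $n_i\to\infty$. For $n_i\ge1$ put $\omega_i=\varphi^{n_i-1}(b_i)$, so $\varphi^{n_i}(b_i)=\varphi(\omega_i)$. Coordinate $0$ of $x$ lies in the image of some letter of $\omega_i$, at some offset, and $\omega_i$ extends at least $i/\max_a|\varphi(a)|-1$ letters to each side of this letter. Pass to a subsequence along which the letter and the offset $k$ are constant and the words $\omega_i$, centered at this letter, converge to some $x'\in\mathcal A^{\mathbb Z}$. Then $x=T^k\varphi(x')$, and factors of $x'$ are factors of words $\omega_i$, so $x'\in X_\varphi$. $\square$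

**Reduction to codings.** This step replaces a block map by a letter-to-letter map. Write $\pi(x)_i=F(x_{i-s}\cdots x_{i+s})$, $d=2s+1$, $F$ extended arbitrarily to $\mathcal A^d$. Let $\beta(x)_i=x_i\cdots x_{i+d-1}$, a sequence over the alphabet $\mathcal A^d$. Let $\tilde\varphi$ be the substitution on $\mathcal A^d$ sending $w=w_0\cdots w_{d-1}$ to the sequence of the $d$-blocks of $\varphi(w)$ that start at positions $0,\dots,|\varphi(w_0)|-1$. They exist, since $|\varphi(w)|\ge|\varphi(w_0)|+d-1$. (For Thue–Morse and $d=3$, $\varphi(011)=011010$ and $\tilde\varphi$ sends $011$ to the two letters $011$, $110$.)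

* $\tilde\varphi\beta=\beta\varphi$, by construction. Hence $\tilde\varphi^n\beta=\beta\varphi^n$, and $\tilde\varphi^n$ is the substitution obtained from $\varphi^n$ by the same construction.
* The first letters of the blocks in $\tilde\varphi(w)$ spell $\varphi(w_0)$, so $|\tilde\varphi^n(w)|=|\varphi^n(w_0)|$ and $\tilde\varphi$ is growing.
* $\beta$ is injective and commutes with $T$. So $x$ is quasi-fixed for $\varphi$ iff $\beta(T^{-s}x)$ is quasi-fixed for $\tilde\varphi$.
* $F(\beta(T^{-s}x)_i)=\pi(x)_i$.
* If $(x^{(n)})$ is a tower in $X_\varphi$ with $x^{(0)}=T^{-s}x$, then $(\beta(x^{(n)}))$ is a tower over $\tilde\varphi$ with the same offsets $k_n$.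

So each pair $x$, $y=\pi(x)$ leads to the following situation, with quasi-fixedness preserved.

**Situation (S).** $\varphi$ is a growing substitution on $\mathcal A$, $\pi\colon\mathcal A\to\mathcal B$ is a coding, $(x^{(n)})$ is a tower over $\varphi$, $x=x^{(0)}$, $y=\pi(x)$, and $\tau_n:=\pi\circ\varphi^n$.

In (S) we may replace $(\varphi,(x^{(n)}))$ by $(\varphi^m,(x^{(mn)}))$; this does not change $x$ or $y$.

## 5. Images of quasi-fixed points are substitutive

Say that a one-sided sequence is of *type* $\mathcal T$ if it is a coding of $b\,v\,\varphi(v)\,\varphi^2(v)\cdots$ with $\varphi$ growing on some alphabet, $v$ a nonempty word, $b$ a letter, possibly a fresh symbol. The purpose of this notion is to see that finite prefixes do not matter.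

* *Type $\mathcal T$ equals substitutive.* Given $bv\varphi(v)\cdots$, add a letter $\star\mapsto\star v$ coded as $b$. The extended substitution is growing, and its fixed point $\star v\varphi(v)\cdots$ codes to the sequence. Conversely a fixed point of a growing $\varphi$ with first letter $a$, $\varphi(a)=av$, is $a\,v\,\varphi(v)\cdots$, with $v\ne\varepsilon$.
* *Deleting the first letter.* If $v=v_1\cdots v_k$ and $v'=v_2\cdots v_k\varphi(v_1)$, then $v\varphi(v)\varphi^2(v)\cdots=v_1\,v'\varphi(v')\varphi^2(v')\cdots$, and $v'\ne\varepsilon$.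
* *Adding a letter $b_0$ in front.* Add a letter $\flat\mapsto v$, coded as $b$. Then $b_0\,b\,v\varphi(v)\cdots$ is a coding of $b_0\,\flat\,\varphi(\flat)\,\varphi^2(\flat)\cdots$.

So being substitutive is unaffected by changing finite prefixes.

**Proposition 5.1.** If $x\in X_\varphi$ is quasi-fixed, then $\pi(x)$ is substitutive.

*Proof.* By Section 4 we may assume that $\pi$ is a coding (now $x$ is just a point of $\mathcal A^{\mathbb Z}$, which suffices for Lemma 3.1). Apply Lemma 3.1. In case (A), $x_{[p,\infty)}$ is a fixed point of $\psi$, and $x_{p-1}x_{p-2}\cdots$ is a fixed point of the reversed substitution $\psi^R(a)=$ reversal of $\psi(a)$. In case (B), $x_{[p,\infty)}=x_p\,v\,\psi(v)\cdots$, and $x_px_{p-1}\cdots=x_p\,u^R\,\psi^R(u^R)\cdots$, where $u^R$ is the reversal of $u$. In both cases both halves of $\pi(x)$ are of type $\mathcal T$ up to a change of finite prefixes. $\square$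

## 6. What an address knows

**Lemma 6.1.** If $F\colon S\to S$ is a self-map of a finite set and $s_n=F(s_{n+1})$ for all $n\ge n_0$, then $(s_n)_{n\ge n_0}$ is periodic.

*Proof.* $s_n=F^k(s_{n+k})$ for all $k$, so $s_n\in S_\infty:=\bigcap_kF^k(S)$. The sets $F^k(S)$ decrease and stabilize, so $F$ maps $S_\infty$ onto itself and is a permutation of it. If $F^P=\mathrm{id}$ on $S_\infty$, then $s_n=F^P(s_{n+P})=s_{n+P}$. $\square$

**Lemma 6.2.** In (S), if the address is eventually periodic, then $x$ is quasi-fixed.

*Proof.* Since $x$ is a shift of $\varphi^{n_0}(x^{(n_0)})$, by (Q1) and (Q2) it is enough to find $n_0$ and $P\ge1$ with $x^{(n_0)}$ in the orbit of $\varphi^P(x^{(n_0)})$. As $x^{(n_0)}$ is a shift of $\varphi^P(x^{(n_0+P)})$, it is enough that $x^{(n_0)}=x^{(n_0+P)}$, or that $Tx^{(n_0)}=Tx^{(n_0+P)}$.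

(α) Suppose $u_n\ne\varepsilon$ for infinitely many $n$ and $v_n\neq\varepsilon$ for infinitely many $n$. By (4.1) the central factors exhaust $x^{(n)}$, so $x^{(n)}$ is determined by $(a_{i+1},k_i)_{i\ge n}$. Eventual periodicity gives $x^{(n_0)}=x^{(n_0+P)}$.

(β) Suppose $u_n=\varepsilon$ for $n\ge n_0$. Then $k_n=0$ and $x^{(n)}=\varphi(x^{(n+1)})$ for $n\ge n_0$. The letter $a_n$ is the first letter of $\varphi(a_{n+1})$, and $b_n:=x^{(n)}_{-1}$ is the last letter of $\varphi(b_{n+1})$. By Lemma 6.1 both sequences are periodic for $n\ge n_0$, with a common period $P$. Around the origin $x^{(n)}$ reads $\varphi^k(b_{n+k}).\varphi^k(a_{n+k})$ for every $k$, and $\varphi$ is growing, so $(a_i),(b_i)$, $i\geq n$, determine $x^{(n)}$. Hence $x^{(n_0)}=x^{(n_0+P)}$.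

(γ) Suppose $v_n=\varepsilon$ for $n\ge n_0$. Then $k_n=|\varphi(a_{n+1})|-1$, so $Tx^{(n)}=T^{|\varphi(a_{n+1})|}\varphi(x^{(n+1)})=\varphi(Tx^{(n+1)})$. The argument of (β) applied to $(Tx^{(n)})$ gives $Tx^{(n_0)}=Tx^{(n_0+P)}$. $\square$

So Theorem A(2) will follow if we show: *if $y$ is nonperiodic and has a morphic right tail, the address is eventually periodic.* We argue by contradiction, so we need to know what a tower with a non-eventually periodic address looks like.

**Definition 6.3 (normalised).** $\varphi$ is normalised if $\mathrm{alph}(\varphi^n(a))=\mathrm{alph}(\varphi(a))$ for all $a$ and $n\ge1$. We write $a\to b$ if $b\in\mathrm{alph}(\varphi(a))$.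

$\varphi_0$ is normalised. The substitution $0\mapsto11$, $1\mapsto00$ is not, but its square is. Some power of any $\varphi$ is normalised, because some power of its Boolean incidence matrix is idempotent. Powers of a normalised substitution are normalised with the same relation $\to$. This relation is transitive: $a\to b\to c$ gives $c\in\mathrm{alph}(\varphi^2(a))=\mathrm{alph}(\varphi(a))$.

**Lemma 6.4.** In (S) let $\varphi$ be normalised and the address not eventually periodic. There are $n_0$ and $C\subset A_C\subset\mathcal A$ such that:

(a) $a_n\in C$ for $n\ge n_0$; $c\to c'$ for all $c,c'\in C$; $\mathrm{alph}(\varphi^n(c))=A_C$ for all $c\in C$, $n\ge1$; and $\mathrm{alph}(\varphi(b))\subset A_C$ for $b\in A_C$.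

(b) $v_n$ contains a letter of $C$ for infinitely many $n$, and so does $u_n$.

(c) For every $n$: every finite window of $x^{(n)}$ is contained in the central factor $\varphi^k(a_{n+k})$ for $k$ large; $\mathrm{alph}(x^{(n)})=A_C$; $x^{(n)}$ has infinitely many letters of $C$ on both sides.

(d) $L_C:=\bigcup_{N\ge0}\mathrm{Fact}(\tau_N(c))$ does not depend on $c\in C$; $L(y)=L_C$; every word of $L_C$ occurs infinitely often in $y_{[0,\infty)}$ and in $y_{(-\infty,0)}$.

These hold with the same $C,A_C,L_C$ after compressing the tower. Parts (a)–(c) concern only the tower and do not involve $\pi$.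

For $x_\alpha$ and $\varphi_0$: $C=\{a\}$, $A_C=\{a,b\}$.

*Proof.* (a) Let $S$ be the set of letters occurring infinitely often in $(a_n)$, and $a_n\in S$ for $n\ge n_0$. For $m>n$, $a_n\in\mathrm{alph}(\varphi^{m-n}(a_m))$, so $a_m\to a_n$. Hence $s\to s'$ for all $s,s'\in S$. Fix $s\in S$ and let $C=\{b:s\to b\to s\}$. By transitivity $C$ does not depend on $s$, and $S\subset C$. If $c,c'\in C$, then $c\to s\to c'$, so $c\to c'$. Then $\mathrm{alph}(\varphi(c'))\subset\mathrm{alph}(\varphi^2(c))=\mathrm{alph}(\varphi(c))$, and by symmetry $A_C:=\mathrm{alph}(\varphi(c))$ is the same for all $c\in C$. It contains $C$. If $b\in A_C$, then $\mathrm{alph}(\varphi(b))\subset\mathrm{alph}(\varphi^2(c))=A_C$.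

(b) If $v_n$ contains no letter of $C$ for all $n\ge n_1$, with $n_1\ge n_0$, then $a_n$ is the last $C$-letter of $\varphi(a_{n+1})$ for these $n$. By Lemma 6.1, applied to the map "last $C$-letter of $\varphi(\cdot)$" on $C$, $(a_n)_{n\ge n_1}$ is periodic. The offset $k_n$ is determined by $a_{n+1}$. So the address is eventually periodic, a contradiction. The argument for $u_n$ is the same with first letters.

(c) The first claim follows from (b) and (4.1). Since $\mathrm{alph}(\varphi^k(a_{n+k}))=A_C$ for $n+k\ge n_0$, $k\ge1$, we get $\mathrm{alph}(x^{(n)})=A_C$. To the right of coordinate $0$, $x^{(n)}$ reads $v_n\varphi(v_{n+1})\varphi^2(v_{n+2})\cdots$, and $\varphi^j$ of a $C$-letter contains $C$-letters, so (b) gives infinitely many. The left side is similar.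

(d) For $c,c'\in C$, $c'$ occurs in $\varphi(c)$, so $\mathrm{Fact}(\tau_N(c'))\subset\mathrm{Fact}(\tau_{N+1}(c))$, and $L_C$ does not depend on $c$. By (c), $L(y)\subset\bigcup_{n\ge n_0}\mathrm{Fact}(\tau_n(a_n))\subset L_C$. If $i>N$ and $v_i$ contains $c_1\in C$, then $\varphi^{i-N}(c_1)$ contains $c$, so $\varphi^i(c_1)$ contains $\varphi^N(c)$. It lies in the block $\varphi^i(v_i)$ of $x^{(0)}$, and these blocks are disjoint for different $i$. So every factor of $\tau_N(c)$ occurs infinitely often in $y_{[0,\infty)}$; the left side is the same with $u_i$.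

Finally, after compression the letters occurring infinitely often in $(a_{mn})_n$ lie in $S$, and $C$ may be computed from any $s\in S$ and $\to$. So $C,A_C$ are unchanged, and $L_C=L(y)$ is unchanged. $\square$

The periodic points of $Y$ can be settled now.

**Lemma 6.5.** If $y\in Y$ is periodic, some point of $\pi^{-1}(y)$ is quasi-fixed.

*Proof.* Take $x\in\pi^{-1}(y)$ and pass to (S) via Section 4, with a normalised power. So $\tilde\varphi$ now denotes the substitution on $d$-blocks obtained from $\varphi'=\varphi^p$ for some $p$, the coding is $F$, and all points of the tower are $\beta$-images of points of $X_\varphi$. If the address is eventually periodic, $x$ is quasi-fixed by Lemma 6.2. Otherwise Lemma 6.4 applies.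

By (a) and (b) there is $c_1\in C$ such that $\tilde\varphi(c_1)$ has at least two occurrences of $C$-letters: take $c_1=a_{n+1}$, where $n\ge n_0$ and $v_n$ contains a $C$-letter. Every $\tilde\varphi(c)$, $c\in C$, contains $c_1$, so $\tilde\varphi^2(c)$ has at least two and $\tilde\varphi^4(c)$ at least four occurrences of $C$-letters. Fix $c\in C$. Some occurrence of a $C$-letter $e$ in $\tilde\varphi^4(c)$ is neither the first nor the last letter. As $e\to c$, we get $\tilde\varphi^5(c)=u\,c\,v$ with $u,v\ne\varepsilon$. Put
$$\tilde x'=\cdots\tilde\varphi^{10}(u)\,\tilde\varphi^5(u)\,u\,.\,c\,v\,\tilde\varphi^5(v)\,\tilde\varphi^{10}(v)\cdots .$$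
Then $T^{|u|}\tilde\varphi^5(\tilde x')=\tilde x'$, so $\tilde x'$ is quasi-fixed, and its factors occur in words $\tilde\varphi^n(c)$.

We pull $\tilde x'$ back to $X_\varphi$. The letter $c\in C\subset A_C$ is a $d$-block occurring in a point of $X_\varphi$, and $\tilde\varphi^n(c)$ is a list of consecutive $d$-blocks of $\varphi'^n(c)$, where $c$ is read as a word over $\mathcal A$. So adjacent letters of $\tilde x'$ overlap correctly, $\tilde x'=\beta(x')$ for some $x'\in\mathcal A^{\mathbb Z}$, and factors of $x'$ occur in words $\varphi'^n(c)$, hence in words $\varphi^{n'}(a)$. So $x'\in X_\varphi$, and $x'$ is quasi-fixed because $\beta$ is injective. All factors of $F(\tilde x')=\pi(T^sx')$ lie in $L_C=L(y)$. As $y$ is periodic, a sequence all of whose factors lie in $L(y)$ is a shift of $y$, so $\pi(T^sx')=T^jy$ for some $j$. Then $T^{s-j}x'\in\pi^{-1}(y)$ is quasi-fixed. $\square$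

## 7. Runs of letters from a closed subalphabet

Twice below, $A_C$ splits into "important" letters $G$ and "unimportant" letters $H$ with $\varphi(H)\subset H^*$. The next lemma finds runs of unimportant letters that grow from level to level in a controlled manner. Model: for $\varphi_0$, $G=\{a\}$, $H=\{b\}$, the words $a\,b^{2^s}a$ occur at all levels.

**Lemma 7.1.** In the setting of Lemma 6.4 let $A_C=G\sqcup H$ with $C\subset G$, $H\ne\emptyset$, $\varphi(h)\in H^*$ for $h\in H$, and $\varphi(g)$ containing a letter of $G$ for every $g\in G$. Let $\lambda(g),\mu(g)$ be the last and the first $G$-letter of $\varphi(g)$, and suppose $\lambda^2=\lambda$, $\mu^2=\mu$ (this is achieved by passing to a power). Then there are $g,g'\in G$ with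
$$\varphi(g)\in\mathcal A^*\,g\,t,\qquad\varphi(g')\in h\,g'\,\mathcal A^*,\qquad t,h\in H^*,$$
and $r_0\in H^+$ such that, with $r_{s+1}:=t\,\varphi(r_s)\,h\in H^+$, the word $g\,r_s\,g'$ occurs in $x^{(n)}$ for all $n,s\ge0$.

*Proof.* As $H$ is closed under $\varphi$, the last $G$-letter of $\varphi(\varphi(g))$ is the last $G$-letter of $\varphi(\lambda(g))$. So the maps for $\varphi^m$ are $\lambda^m,\mu^m$, and a suitable $m$ makes both idempotent.

By Lemma 6.4(c), $x^{(0)}$ contains a letter of $H$ and letters of $G$ on both sides of it. So it contains a factor $g_0\,r\,g_0'$ with $g_0,g_0'\in G$, $r\in H^+$, and this occurrence lies in a central factor $\varphi^k(a_k)$. Let $j\ge1$ be least such that these occurrences of $g_0$ and $g_0'$ have the same ancestor $b$ at level $j$; then $j\le k$. We have $b\in A_C$, and $b\in G$ because all descendants of an $H$-letter are in $H$. Their ancestors at level $j-1$ are, for the same reason, distinct occurrences of $G$-letters $g_1,g_1'$ in $\varphi(b)$. No $G$-letter of $\varphi(b)$ lies between these, since it would produce a $G$-letter between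 $g_0$ and $g_0'$. So $\varphi(b)$ has a factor $q(0)=g_1\,r(0)\,g_1'$ with $r(0)\in H^*$.

Let $q(s+1)$ be the factor of $\varphi(q(s))$ from the last $G$-letter of the image of the left end letter to the first $G$-letter of the image of the right end letter. Then $q(s)=\lambda^s(g_1)\,r(s)\,\mu^s(g_1')$ with $r(s)\in H^*$. Since there is no $G$-letter between $g_0$ and $g_0'$, $g_0$ is the last $G$-letter of its block $\varphi^{j-1}(g_1)$ and $g_0'$ is the first of its block $\varphi^{j-1}(g_1')$. So $g_0rg_0'=q(j-1)$ and $r(j-1)=r\ne\varepsilon$.

For $s\ge1$ the end letters are constant: $g=\lambda(g_1)$, $g'=\mu(g_1')$, and $\lambda(g)=g$, $\mu(g')=g'$. Let $t$ be the part of $\varphi(g)$ after its last $G$-letter and $h$ the part of $\varphi(g')$ before its first $G$-letter. Then $r(s+1)=t\,\varphi(r(s))\,h$ for $s\ge1$. As $\varphi$ is nonerasing, $r(s)\neq\varepsilon$ for $s\ge s_1:=\max(1,j-1)$. Since $q(s)$ occurs in $\varphi^{s+1}(b)$ and $b\in A_C=\mathrm{alph}(x^{(n+s+1)})$, $q(s)$ occurs in $x^{(n)}$ for all $n,s$. Put $r_s=r(s_1+s)$. $\square$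

## 8. Uniformly recurrent $y$: two hierarchies on one sequence

If $y$ is uniformly recurrent and morphic, two hierarchical decompositions live on it: the blocks $\tau_N(\cdot)$ of the tower, and the blocks $\kappa\theta^j(\cdot)$ of a primitive substitution $\theta$ given by (F2). Linear recurrence keeps equal words far apart. So for blocks of comparable length there are only boundedly many ways in which one decomposition can sit relative to the other, and pigeonhole over levels yields periodicity. We allow a morphism $\tau$ instead of a coding, because Section 10 needs it.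

**Proposition 8.1.** Let $\varphi$ be a growing substitution on $\mathcal A$, $(x^{(n)})$ a tower over $\varphi$, $\tau\colon\mathcal A\to\mathcal B^*$ a nonerasing morphism and $y=\tau(x^{(0)})$ (with $\tau(x^{(0)}_0)$ starting at $0$). Suppose $y$ is uniformly recurrent, not periodic, and some right tail of $y$ is morphic. Then the address of the tower is eventually periodic.

*Proof.* Suppose not. Passing to a power, let $\varphi$ be normalised. Lemma 6.4(a)–(c) and Lemma 7.1 apply. Put $\tau_N=\tau\varphi^N$ and $\ell_N(e)=|\tau_N(e)|$. Note that $y$ is a shift of $\tau_N(x^{(N)})$.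

**Step 1: equal words repel each other.** By (F1), (F2) there is $\iota\ge0$ with $y_{[\iota,\infty)}=\kappa(\zeta)$, $\kappa$ a coding, $\zeta=\theta(\zeta)$, $\theta$ primitive. (A right tail of $y$ is itself uniformly recurrent.) Uniform recurrence gives $L(y)=L(y_{[\iota,\infty)})$. No right tail of $y$ is eventually periodic: otherwise some right tail has a period $p$, and since all words of $L(y)$ of length $p+1$ occur in it, $T^py=y$. By (F3) fix $K\ge1$ such that every word of $L(y)$ of length $m\ge1$ occurs in every word of $L(y)$ of length $\ge Km$. We claim: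

$$\text{two distinct occurrences of a word } u \text{ in a word of } L(y) \text{ (or in } y)\text{ have distance} >|u|/K. \tag{8.1}$$

Indeed, suppose the distance is $\delta\le|u|/K$. Then $u$ has period $\delta$, so it has at most $\delta$ factors of length $\delta$. But $|u|\ge K\delta$, so all words of $L(y)$ of length $\delta$ occur in $u$. By (F4), $y_{[\iota,\infty)}$ is eventually periodic, a contradiction.

**Step 2: growth types.** This step compares the lengths $\ell_N(e)$ for different letters. *Claim: for each letter $e$ there are $\alpha_e>1$ and an integer $d_e\ge0$ with $\ell_N(e)\asymp N^{d_e}\alpha_e^N$.* Call $(\alpha_e,d_e)$ the type of $e$. Types are ordered lexicographically, and a strictly smaller type means $\ell_N(e)=o(\ell_N(e'))$.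

As $\varphi$ is normalised, each strongly connected class of $\to$ is either a single letter $e$ with $e\not\to e$, or a class on which the incidence block is strictly positive. We induct along the preorder $\to$, from the bottom, first allowing $\alpha_e\ge1$.

If $e\not\to e$, then $\ell_{N+1}(e)$ is a nonempty sum of terms $\ell_N(b)$ with $b$ strictly below $e$. So $e$ has the largest of their types.

For a class with positive block, let $A$ be the block, $A_{e,e'}=|\varphi(e)|_{e'}$, with Perron root $\Lambda\ge1$. The entries of $A^k$ are $\asymp\Lambda^k$ for $k\ge1$. The vector $\ell_N$ of this class satisfies $\ell_{N+1}=A\ell_N+g_N$, so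
$$\ell_N=A^N\ell_0+\sum_{i<N}A^{N-1-i}g_i,\qquad (g_i)_e=\sum_b|\varphi(e)|_b\,\ell_i(b),$$
the last sum being over letters $b$ strictly below the class. The sum $\gamma_i$ of the entries of $g_i$ is either $0$ for all $i$, or bounded above and below by constant multiples of $(i+1)^d\alpha^i$ for all $i\ge0$, where $(\alpha,d)$ is the largest type of the letters involved. In particular $\gamma_{N-1}=O(\gamma_{N-2})$ for $N\ge2$. Hence, for $N\ge1$, all entries of $\ell_N$ are, up to constant factors, equal to
$$\Lambda^N+\sum_{0\le i\le N-2}\Lambda^{N-i}\gamma_i .$$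
(For the lower bound drop the term $i=N-1$. For the upper bound this term has entries at most $\gamma_{N-1}$, which is absorbed by the term $i=N-2$ if $N\ge2$, and by $\Lambda^N$ if $N=1$.) This is $\asymp\Lambda^N$ if $\gamma\equiv0$ or $\alpha<\Lambda$. It is $\asymp N^{d+1}\Lambda^N$ if $\alpha=\Lambda$. It is $\asymp N^d\alpha^N$ if $\alpha>\Lambda$, by summing a geometric series.

It remains to see $\alpha_e>1$. If $e\to b$, then $\ell_{N+1}(e)\ge\ell_N(b)$, so $\alpha_e$ is at least the Perron root of any class with positive block that contains $e$ or is reachable from $e$. The letter $e$ reaches, or lies in, a terminal class. This has a positive block because images are nonempty. For a letter $b$ in it, $|\varphi^N(b)|\asymp\Lambda^N$, and $b$ grows, so $\Lambda>1$. The claim is proved.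

*Consequences.* (1) There is $m\ge1$ with $\ell_{N+m}(e)\ge2\ell_N(e)$ for all $e$ and $N\ge1$, because $(N+m)^{d}\alpha^{N+m}\ge\alpha^m N^d\alpha^N$. (2) Let $\mathcal L$ be the set of letters of $A_C$ of maximal type, $\mathcal S=A_C\setminus\mathcal L$, $M_N=\max_{e\in A_C}\ell_N(e)$. Types do not increase along $\to$. Hence $C\subset\mathcal L$ (as $c\to e$ for $c\in C$, $e\in A_C$), and $\mathcal S$ is closed under $\varphi$. Each $\varphi(l)$, $l\in\mathcal L$, contains a letter of $\mathcal L$, since otherwise $\ell_{N+1}(l)=o(M_N)$ and $l$ would have a smaller type. (3) There is $\epsilon>0$ with $\epsilon M_N\le\ell_N(l)\le M_N$ for $l\in\mathcal L$, $N\ge1$, while $\ell_N(s)/M_N\to0$ for $s\in\mathcal S$. (4) Replacing $\varphi$ by $\varphi^p$ replaces types $(\alpha,d)$ by $(\alpha^p,d)$, so $\mathcal L,\mathcal S$ do not change; only $\epsilon,m$ have to be chosen anew. We pass once and for all to a power for which the maps $\lambda,\mu$ of Lemma 7.1 for $G=\mathcal L$, $H=\mathcal S$ are idempotent.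

**Step 3: there are no slow letters, $\mathcal S=\emptyset$.** Suppose $\mathcal S\ne\emptyset$. Between two long blocks we shall find short gaps of too many different lengths. Lemma 7.1 with $G=\mathcal L,H=\mathcal S$ gives $g\,r_s\,g'$ in $x^{(N)}$ for all $N,s$. Let $d_s=d_s(N)=|\tau_N(r_s)|>0$. As $r_{s+m}$ contains $\varphi^m(r_s)$, $d_{s+m}\ge2d_s$ for $N\ge1$. So $d_0<d_m<\dots<d_{Jm}$ with $J:=\lceil2K^2\rceil+1$, and $d_{Jm}=o(M_N)$ as $N\to\infty$. Let $\eta=\min_{l\in\mathcal L}\ell_N(l)\ge\epsilon M_N$ and take $N\geq 1$ with $d_{Jm}<\eta/(4K)$. Let $q$ be the suffix of length $\eta$ of $\tau_N(g)$, $p$ the prefix of length $\eta$ of $\tau_N(g')$, and $w_j$ the prefix of length $2\eta$ of $q\,\tau_N(r_{jm})\,p\in L(y)$, $0\le j\le J$.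

All words of $L(y)$ of length $2\eta$ occur in a fixed word of $L(y)$ of length $\lceil2K\eta\rceil$. Occurrences of $q$ in it start in an interval of diameter at most $\lceil2K\eta\rceil-\eta\le2K\eta$, and by (8.1) they are more than $\eta/K$ apart. So there are at most $2K^2+1<J+1$ of them, hence at most that many words of length $2\eta$ in $L(y)$ with prefix $q$. So $w_j=w_{j'}$ for some $j<j'$. The prefix of $p$ of length $\eta-d_{j'm}\ge\eta/2$ occurs in this word at the positions $\eta+d_{jm}$ and $\eta+d_{j'm}$, whose distance lies in $(0,\eta/(4K))$. By (8.1) the distance is more than $\eta/(2K)$. This is a contradiction.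

So every letter $e\in A_C=\mathrm{alph}(x^{(n)})$ satisfies $\epsilon M_N\le\ell_N(e)\le M_N$ for $N\ge1$.

**Step 4: recording how the two hierarchies meet.** Let $R_N=x^{(N)}_{[1,\infty)}$, indexed from $0$. Then $y_{[p_N,\infty)}=\tau_N(R_N)$, where $p_N$ is the right end (the first coordinate after) of the block $\tau_N(a_N)$ containing coordinate $0$. This block starts at a coordinate $\le0$, so $p_N\le M_N$. By (4.1), $p_N=|\tau(a_0)|+|\tau(v_0\varphi(v_1)\cdots\varphi^{N-1}(v_{N-1}))|$, and $p_N\to\infty$ by Lemma 6.4(b). Consider only $N\ge1$ with $p_N\ge\iota$.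

Let $H_j=\max_z|\theta^j(z)|$, the maximum over the letters $z$ of $\theta$. By primitivity there is an integer $Q_0$ with $|\theta^j(z)|\ge H_j/Q_0$ and $H_{j+1}\le Q_0H_j$ for all $j,z$. (If $\theta^r(z)$ contains all letters for each $z$, then for $j\ge r$ one has $|\theta^j(z)|\ge H_{j-r}\ge H_j/H_r$, and finitely many $j$ remain.) Since $\zeta$ is not eventually periodic, $\theta$ has at least two letters, and $H_j\to\infty$. Let $j=j(N)$ be the largest $j$ with $H_j\le M_N$. Then $H_j\ge H_{j+1}/Q_0>M_N/Q_0$. With $Q_1:=\max(Q_0^2,\lceil1/\epsilon\rceil)$, independent of $N$,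
$$\ell_N(e),\ |\theta^{j(N)}(z)|\in[M_N/Q_1,\,M_N]\qquad(e\in A_C,\ z\text{ any letter of }\theta). \tag{8.2}$$

Put $B=Q_1+1$ and let $L_B(\zeta)$ be the set of factors of $\zeta$ of length $B$. For $w\in L_B(\zeta)$ and $e\in A_C$ let $O_N(w,e)$ be the set of all $o$ with $0\le o<|\theta^j(w_0)|$ such that $\tau_N(e)$ occurs in $\kappa\theta^j(w)\in L(y)$ at position $o$. By (8.1) elements of $O_N(w,e)$ are more than $M_N/(Q_1K)$ apart, and they lie in an interval of diameter less than $M_N$. So $|O_N(w,e)|\le K_2:=\lfloor Q_1K\rfloor+1$.

A *state* is a triple $\sigma=(w,e,i)$ with $w\in L_B(\zeta)$, $e\in A_C$, $1\le i\le K_2$. At level $N$ it *exists* if $O_N(w,e)$ has at least $i$ elements, and then it represents the $i$-th element $o$ of $O_N(w,e)$. In this case there is a unique $\delta=\delta(\sigma)\in\{0,\dots,Q_1\}$ with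
$$|\theta^j(w_{[0,\delta)})|\le o+\ell_N(e)<|\theta^j(w_{[0,\delta+1)})|, \tag{8.3}$$
because, by (8.2), $|\theta^j(w)|\ge|\theta^j(w_0)|+Q_1\cdot M_N/Q_1>o+\ell_N(e)$. Put $o'=o+\ell_N(e)-|\theta^j(w_{[0,\delta)})|$: this is where the tower block following $e$ would start, measured from the $\theta^j$-block in which it starts. For $w'\in L_B(\zeta)$, $e'\in A_C$ let $i'(\sigma,w',e')$ be the index of $o'$ in $O_N(w',e')$, and $\bot$ if $o'\notin O_N(w',e')$. The *table* of $N$ lists which states exist, $\delta(\sigma)$ for each existing state $\sigma$, and $i'(\sigma,w',e')$ for each existing $\sigma$ and all $w',e'$. There are finitely many possible tables, since the sets of $w$'s, $e$'s and $i$'s do not depend on $N$.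

Cut points of the two hierarchies: let
$$\Gamma^N_s=\iota+|\theta^{j(N)}(\zeta_{[0,s)})|,\qquad \Delta_n^N=p_N+|\tau_N((R_N)_{[0,n)})| .$$
So $\kappa\theta^{j(N)}(\zeta_{[s,s+B)})$ occurs in $y$ at $\Gamma^N_s$, and the block $\tau_N((R_N)_n)$ of the tower starts in $y$ at $\Delta^N_n\ge\iota$. Let $s_n$ be such that $\Gamma^N_{s_n}\le\Delta^N_n<\Gamma^N_{s_n+1}$, and put $w_n=\zeta_{[s_n,s_n+B)}$, $e_n=(R_N)_n$. By the inequality after (8.3) this tower block lies inside $\kappa\theta^j(w_n)$ placed at $\Gamma^N_{s_n}$. So $\Delta^N_n-\Gamma^N_{s_n}$ is an element of $O_N(w_n,e_n)$, say the $i_n$-th, and $\sigma_n=(w_n,e_n,i_n)$ is an existing state. The sequence $(s_n,\sigma_n)_{n\ge0}$ is the *run* of $N$. As $\Delta^N_{n+1}=\Delta^N_n+\ell_N(e_n)$, the definition of the table gives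
$$s_{n+1}=s_n+\delta(\sigma_n),\qquad i_{n+1}=i'(\sigma_n,w_{n+1},e_{n+1})\ne\bot. \tag{8.4}$$
Also $s_0M_N/Q_1\le\Gamma_{s_0}^N-\iota\le p_N-\iota\le M_N$, so $s_0\le Q_1$. Hence there is an infinite set $\mathcal N$ of levels with the same table and the same $(s_0,\sigma_0)$.

**Step 5: levels in $\mathcal N$ can be exchanged.** *Claim:*
$$\tau_N(R_{N'})=y_{[p_N,\infty)}\qquad\text{for all }N,N'\in\mathcal N. \tag{8.5}$$
Here the letters come from level $N'$ and the morphism from level $N$. Let $(s_n,\sigma_n)$, $\sigma_n=(w_n,e_n,i_n)$, be the run of $N'$. We show by induction on $n$ that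
$$o_n:=p_N+|\tau_N(e_0\cdots e_{n-1})|-\Gamma^N_{s_n}\ \text{ is the } i_n\text{-th element of }O_N(w_n,e_n).$$
For $n=0$ this holds because the run of $N$ has the same initial data $(s_0,\sigma_0)$. For the step, (8.4) holds for the run of $N'$ with the table of $N'$, which is the table of $N$. So at level $N$ the number $o_n+\ell_N(e_n)-|\theta^{j(N)}((w_n)_{[0,\delta(\sigma_n))})|$ is the $i_{n+1}$-th element of $O_N(w_{n+1},e_{n+1})$. It equals $o_{n+1}$, since $s_{n+1}=s_n+\delta(\sigma_n)$ gives $\Gamma^N_{s_{n+1}}=\Gamma^N_{s_n}+|\theta^{j(N)}((w_n)_{[0,\delta(\sigma_n))})|$. This completes the induction. So each $\tau_N(e_n)$ occurs in $y$ at position $\Gamma^N_{s_n}+o_n=p_N+|\tau_N(e_0\cdots e_{n-1})|$, which proves (8.5).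

**Step 6: the set $\{R_{N'}:N'\in\mathcal N\}$ is finite.** Fix $N\in\mathcal N$. Suppose $R_{N_1'},\dots,R_{N_J'}$ with $N_i'\in\mathcal N$ are distinct, with distinct prefixes of length $D$. Choose $k\geq 1$ with $|\varphi^k(e)|\ge D$ for all $e$. For each $N'=N'_i$ let $e=x_0^{(N'+k)}$, $e'=x_1^{(N'+k)}$. Then $R_{N'}$ begins with $X\varphi^k(e')$, where $X$ is a suffix of $\varphi^k(e)$. These $J$ words are distinct, since their prefixes of length $D$ are. By (8.5), $\tau_N(X)\,\tau_{N+k}(e')$ occurs in $y$ at $p_N$, so $\tau_{N+k}(e')$ occurs in $y$ at $p_N+|\tau_N(X)|$, where $0\le|\tau_N(X)|\le\ell_{N+k}(e)\le M_{N+k}$. By (8.1) and $\ell_{N+k}(e')\ge\epsilon M_{N+k}$, for given $e'$ there are at most $K/\epsilon+1$ such positions. And $e$ and $|\tau_N(X)|$ determine $X$, as $\tau_N$ is nonerasing. So $J\le|A_C|^2(K/\epsilon+1)$.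

**Step 7: the address is eventually periodic.** By Step 6 there are an infinite $\mathcal N'\subset\mathcal N$, a sequence $R$ and a letter $a$ with $R_N=R$, $a_N=a$ for all $N\in\mathcal N'$. $R$ is not eventually periodic, because $\tau_N(R)$ is a right tail of $y$. For $N<N'$ in $\mathcal N'$, $P=N'-N$, the tower marks an occurrence of $a$ in $\varphi^P(a)=UaV$, and $R=V\varphi^P(R)$. We note:
$$\text{if }R=V\varphi^P(R)=V'\varphi^P(R),\text{ then }|V|=|V'|. \tag{8.6}$$
Otherwise, say, $V'=VV''$ with $V''\ne\varepsilon$. Then $\varphi^P(R)=V''\varphi^P(R)$ is periodic, and $R$ is eventually periodic, a contradiction.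

Fix $N_0<N_1$ in $\mathcal N'$, $P_0=N_1-N_0$, and let $Q$ be any positive integer with $N_0+Q\in\mathcal N'$. The tower's path of ancestors from level $N_1$ down to $N_0$ leads from $a$ to $a$; repeat it $Q$ times. The path from level $N_0+Q$ down to $N_0$ also leads from $a$ to $a$; repeat it $P_0$ times. We get two marked occurrences of $a$ in $\varphi^{P_0Q}(a)$. Let $V$ be the part of $\varphi^{P_0Q}(a)$ to the right of the marked letter. For the first occurrence $V=V_1\varphi^{P_0}(V_1)\cdots\varphi^{P_0(Q-1)}(V_1)$ with $R=V_1\varphi^{P_0}(R)$, so $R=V\varphi^{P_0Q}(R)$; likewise for the second. By (8.6) the two occurrences coincide, hence so do their chains of ancestors. The last $Q$ levels of the second chain are the tower between $N_0+Q$ and $N_0$. So the first $Q$ terms of the address from level $N_0$ on agree with the $P_0$-periodic continuation of its first $P_0$ terms. As $Q$ can be arbitrarily large, the address is eventually periodic. This contradiction proves the proposition. $\square$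

## 9. Where repulsion fails, and what gaps modulo a prime see: the system of $\varphi_0$

The natural hope is to run Section 8 for every $y$. Consider $y=x_\alpha$. It contains $b^{2^s}$ for all $s$. The word $b^n$ therefore has occurrences at distance $1$ for every $n$, so (8.1) is false for every constant $K$. With it go the bound on the number of states in Step 4, the count in Step 6, and also Step 3: $b$ is a slow letter, since $|\varphi_0^N(b)|=2^N$ while $|\varphi_0^N(a)|=(N+2)2^{N-1}$ (from $|\varphi_0^{N+1}(a)|=2|\varphi_0^N(a)|+2^N$).

*First repair: erase the letters that spoil recurrence.* Erasing $b$ from $x_\alpha$ leaves $\cdots aaa\cdots$, which is periodic, and Proposition 8.1 says nothing about it. All information on $\alpha$ was in the lengths of the erased runs.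

*Second repair: record the gaps between consecutive $a$'s.* The gap number $k$ is $1+2^{v_2(k+\alpha)}$, which is unbounded, so we leave finite alphabets.

*Third repair: record the gaps modulo a prime $\ell$.* For $\ell=2$ the gap is $0$ when $k+\alpha$ is odd and $1$ when it is even. The recorded sequence alternates, so it is again periodic and useless. For $\ell=3$ the gap is $2$ when $v_2(k+\alpha)$ is even and $0$ when it is odd. This is not periodic: for a period $q$ with $v_2(q)=c$, choose $k$ with $v_2(k+\alpha)=c+1$; then $v_2(k+q+\alpha)=c$, of the other parity.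

So the prime matters. With $\ell=3$ everything works. The run lengths modulo $3$ lie in $\{1,2\}$. Under $\varphi_0$ each $a\,b^r\,a$ produces the runs $1$ (inside $aba$) and $2r$, so the run-length sequences modulo $3$ of the points $x^{(n)}$ in the tower form a tower over the substitution $1\mapsto12$, $2\mapsto11$. The offset in this new tower is $0$ or $1$ according to whether $k_n=0$ or $k_n=2$. The new substitution is primitive, the new sequence is uniformly recurrent and is obtained from $y$ by a transducer, so a morphic tail of $x_\alpha$ gives a morphic tail of it. Proposition 8.1 then applies to the new tower and returns the old address.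

For general $\varphi$ we have to say which letters play the role of $b$, by which word their absence can be recognized in $y$ (there the letter $a$ itself did it), and why a suitable prime exists. This is the content of the next section.

## 10. The general case

**Proposition 10.1.** In (S), if $y$ is not periodic and some right tail of $y$ is morphic, then $x$ is quasi-fixed.

*Proof.* Let $\varphi$ be normalised, after passing to a power. By Lemma 6.2 it suffices to show that the address is eventually periodic. Suppose not, and use Lemma 6.4.

**Step 1: the two kinds of letters.** For $b\in A_C$ put $L(b)=\bigcup_{n\ge0}\mathrm{Fact}(\tau_n(b))$. Then $L(b)\subset L_C$, since $\mathrm{Fact}(\tau_n(b))\subset\mathrm{Fact}(\tau_{n+1}(c))$ for $c\in C$. Let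
$$E=\{b\in A_C:L(b)=L_C\}\supset C,\qquad Z=A_C\setminus E.$$
If $b\in Z$ and $b\to b'$, then $L(b')\subset L(b)$, as $\tau_n(b')$ is a factor of $\tau_{n+1}(b)$; so $b'\in Z$. Thus $Z$ is closed under $\varphi$. (For $\varphi_0$, $E=\{a\}$ and $Z=\{b\}$.)

**Step 2: a marker word $W$ that $Z$-letters cannot produce.** Let $Z\ne\emptyset$. For $b\in Z$ choose $w_b\in L_C\setminus L(b)$. By Lemma 6.4(d) there is $W_0\in L_C$ containing all $w_b$, and $W\in L_C$ containing three pairwise disjoint occurrences of $W_0$. Suppose $W$ occurred in $\tau_n(b)$ or in $\tau_n(b)\tau_n(b')$ with $b,b'\in Z$. The boundary between the two blocks cuts at most one of the disjoint occurrences of $W_0$, so some $W_0$ would lie inside $\tau_n(b)$ or inside $\tau_n(b')$. This is impossible, as $W_0$ contains $w_b$ and $w_{b'}$. Let $n_W$ be such that $|\tau_n(b)|\ge|W|$ for all $b\in\mathcal A$, $n\ge n_W$. Then for $n\ge n_W$ an occurrence of $W$ meets at most two consecutive blocks $\tau_n(\cdot)$. So: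
$$\text{for } n\ge n_W \text{ and } u\in Z^*,\ W\text{ does not occur in }\tau_n(u). \tag{10.1}$$

Next:
$$\varphi(f)\text{ contains a letter of }E\text{ for each }f\in E. \tag{10.2}$$
If $Z=\emptyset$ this is clear. Otherwise, if $\varphi(f)\in Z^*$, then by (10.1) $\tau_n(f)=\tau_{n-1}(\varphi(f))$ does not contain $W$ for $n>n_W$. So $L(f)=L_C$ contains only finitely many words containing $W$, while by Lemma 6.4(d) $W$ occurs infinitely often in $y$, which gives infinitely many such words.

$$\text{For each }V\in L_C\text{ there is }N_V\text{ with }V\in\mathrm{Fact}(\tau_n(f))\text{ for all }f\in E,\ n\ge N_V. \tag{10.3}$$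
By (10.2) there is a chain $f\to f_1\to f_2\to\cdots$ in $E$. By pigeonhole some letter repeats, and by transitivity there is $g\in E$ with $f\to g\to g$. As $L(g)=L_C$, $V\in\mathrm{Fact}(\tau_n(g))$ for some $n$. Since $g\in\mathrm{alph}(\varphi^j(g))$ for all $j\ge1$, this holds for all larger $n$. And $\tau_n(g)$ is a factor of $\tau_{n+1}(f)$. Take the maximum of the resulting bounds over $f\in E$.

$$\text{If }Z\ne\emptyset,\ f\in E:\ \text{the numbers of }W\text{'s in }\tau_n(f)\text{ and of }E\text{-letters in }\varphi^n(f)\text{ tend to infinity.} \tag{10.4}$$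
The first follows from (10.3) with $V$ a factor of $y$ containing many $W$'s. The number of $E$-letters in $\varphi^n(f)$ is nondecreasing in $n$ by (10.2). Suppose it is at most $B_0$ for all $n$. For $n\ge n_W$ write $\tau_n(f)=\tau_{n_W}(\varphi^{n-n_W}(f))$. By (10.1) every occurrence of $W$ meets the block of an $E$-letter, so it starts in such a block or less than $|W|$ positions before one. So there are at most $B_0(\max_e|\tau_{n_W}(e)|+|W|)$ of them, a contradiction.

All this persists if we compress the tower. For $f\in E$, (10.3) gives $\bigcup_n\mathrm{Fact}(\tau_{mn}(f))=L_C$, while for $b\in Z$ we have $\bigcup_n\mathrm{Fact}(\tau_{mn}(b))\subset L(b)\ne L_C$. So $E,Z$ do not change, and $W$ may be kept.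

**Step 3: the case $Z=\emptyset$.** For $V\in L(y)=L_C$ and $N=N_V$, $y$ is a concatenation of words $\tau_N(f)$, $f\in A_C=E$, all containing $V$. So $V$ occurs with bounded gaps, and $y$ is uniformly recurrent. Proposition 8.1 with $\tau=\pi$ shows that the address is eventually periodic, a contradiction.

From now on $Z\ne\emptyset$. Pass to a power so that the maps $\lambda,\mu$ of Lemma 7.1 for $G=E$, $H=Z$, and the maps $b\mapsto$ first letter, $b\mapsto$ last letter of $\varphi(b)$, are idempotent. Lemma 7.1 applies by Step 1 and (10.2): there are $g,g'\in E$, $t,h\in Z^*$, $r_0\in Z^+$ with $r_{s+1}=t\,\varphi(r_s)\,h$ and $g\,r_s\,g'$ occurring in all $x^{(n)}$. The first letter $z$ of $r_s$ does not depend on $s\ge1$: it is the first letter of $t$ if $t\ne\varepsilon$, and otherwise the first letter of $\varphi(\text{first letter of }r_0)$, by idempotency. Similarly for the last letter $z'$ of $r_s$, $s\ge1$.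

**Step 4: the sequence of gaps modulo $\ell$.** By Lemma 6.4(d) $W$ occurs in $y$ infinitely often in both directions. Let $\cdots<q_{-1}<q_0<q_1<\cdots$ be the positions at which it starts; we call them *$W$-starts*. For a prime $\ell$ let
$$\hat y=\hat y_\ell=(q_{k+1}-q_k\bmod\ell)_{k\in\mathbb Z}.$$

**Step 5: $\hat y$ is uniformly recurrent.** A factor $\hat V$ of $\hat y$ comes from a factor $V\in L_C$ of $y$ beginning and ending with $W$, and each occurrence of $V$ in $y$ yields an occurrence of $\hat V$ in $\hat y$. Let $N\ge\max(N_V,n_W)$. $E$-letters occur infinitely often on both sides of $x^{(N)}$, and each $E$-block $\tau_N(f)$ contains $V$. Consider the interval from the start of an $E$-block to the start of the next $E$-block. By (10.1) the $W$-starts in it are in the $E$-block or less than $|W|$ positions before the next one. So their number is bounded by some constant $B_1$, and it is at least one because $V$ begins with $W$. Among any $2B_1$ consecutive $W$-starts are all those of a complete such interval: at most $B_1$ belong to the interval of the first of them, and the following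 interval has at most $B_1$. So all $W$-starts of an occurrence of $V$ are among them, and $\hat V$ occurs in every factor of $\hat y$ of length $2B_1$.

**Step 6: some right tail of $\hat y$ is morphic.** A transducer reads a morphic right tail of $y$, remembering the last $|W|$ letters and the distance modulo $\ell$ from the last occurrence of $W$. Each time an occurrence of $W$ is completed (after the first one), it outputs the gap modulo $\ell$. The output is an infinite right tail of $\hat y$; use (F1).

**Step 7: for a suitable prime $\ell$, $\hat y_\ell$ is not periodic.** The lengths of the runs $r_s$ obey a linear recursion, and we choose $\ell$ so that they do not all become constant modulo $\ell$. Let $\Phi$ be the incidence matrix of $\varphi|_Z$, $\Phi_{b,b'}=|\varphi(b')|_b$, let $\mathbf u_s$ be the vector of letter counts of $r_s$, and $\mathbf 1=(1,\dots,1)$. For $N\ge0$ put $\rho_s(N)=|\tau_N(r_s)|=\mathbf 1\Phi^N\mathbf u_s$ (recall that $\pi$ is a coding). As $\mathbf u_{s+1}=\Phi\mathbf u_s+\mathrm{const}$, we have $\mathbf u_{s+1}-\mathbf u_s=\Phi^s(\mathbf u_1-\mathbf u_0)$ and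
$$\rho_{s+1}(N)-\rho_s(N)=D(N+s),\qquad D(k):=\mathbf 1\Phi^k(\mathbf u_1-\mathbf u_0)\in\mathbb Z. \tag{10.5}$$
Write the characteristic polynomial of $\Phi$ as $X^\sigma\sum_ic_iX^i$ with $c_i\in\mathbb Z$, $c_0\ne0$. By Cayley–Hamilton,
$$\sum_ic_iD(k+i)=0\qquad(k\ge\sigma). \tag{10.6}$$
Not all $D(k)$, $k\ge\sigma$, vanish: otherwise $\rho_s(\sigma)$ would be constant in $s$ by (10.5), but $\rho_s(\sigma)\ge|r_s|\ge|\varphi^s(r_0)|\to\infty$. Fix $k^*\ge\sigma$ with $D(k^*)\ne0$ and a prime $\ell$ not dividing $c_0D(k^*)$. (For $\varphi_0$ with $r_s=b^{2^s}$: $D(k)=2^k$, the polynomial is $X-2$, and the condition reads $\ell\ne2$, in agreement with Section 9.)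

Suppose $\hat y_\ell$ had period $q\ge1$. By (10.4) choose $N\ge n_W$ such that $\tau_N(f)$ contains at least $q+1$ occurrences of $W$ for all $f\in E$. Consider an occurrence of $g\,r_s\,g'$ in $x^{(N)}$, $s\ge1$. The $W$-starts inside the block $\tau_N(g)$, relative to its beginning, are determined by $\tau_N(gz)$, as $|\tau_N(z)|\ge|W|$. Hence they are independent of $s$, and there are at least $q+1$ of them. By (10.1) no $W$ lies inside $\tau_N(r_s)$. So the next $W$-start either belongs to an occurrence straddling from $\tau_N(r_s)$ into $\tau_N(g')$, or is the start of the first occurrence in $\tau_N(g')$. Its position relative to the beginning of the block of $g'$ is determined by $\tau_N(z'g')$, because $|\tau_N(z')|,|\tau_N(g')|\ge|W|$. So in $\hat y_\ell$ a fixed word of length $\ge q$ is followed by the letter $\rho_s(N)+\mathrm{const}\bmod\ell$, with a constant independent of $s$. By $q$-periodicity this letter equals the one $q$ places earlier, which lies in the fixed word. So it does not depend on $s\ge1$, and (10.5) gives $D(k)\equiv0\pmod\ell$ for all $k\ge N+1$. As $\ell\nmid c_0$,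 the relation $c_0D(k)=-\sum_{i\ge1}c_iD(k+i)$ from (10.6) and descending induction give $D(k)\equiv0\pmod\ell$ for all $k\ge\sigma$. This contradicts $\ell\nmid D(k^*)$.

Fix this $\ell$.

**Step 8: a tower for $\hat y$, its letters.** We now exhibit $\hat y$ as the image of the base of a tower. The vector $(|\tau_N(b)|\bmod\ell)_{b\in A_C}$ is eventually periodic in $N$, since the vector for $N+1$ is a fixed linear function of that for $N$ over the finite ring $\mathbb Z/\ell$. Choose $\nu\ge\max(n_0,n_W)$ with $W\in\mathrm{Fact}(\tau_\nu(f))$ for all $f\in E$, which is possible by (10.3), and $m\ge1$ such that this vector is the same for all $\nu_i:=\nu+mi$, $i\ge0$.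

Let $\Theta=\{\emptyset\}\cup(Z\times Z\times\mathbb Z/\ell)$. The *type* of $r\in Z^*$ is $\emptyset$ if $r=\varepsilon$, and (first letter, last letter, $|\tau_\nu(r)|\bmod\ell$) otherwise. Let $\hat E=E\times\Theta\times E$. Write
$$x^{(\nu_i)}=\cdots f_{-1}\varrho_{-1}f_0\varrho_0f_1\varrho_1\cdots,\qquad f_k\in E,\ \varrho_k\in Z^*,\quad f_0=x^{(\nu_i)}_0=a_{\nu_i}\in C$$
(here $f_k,\varrho_k$ depend on $i$), and put $\hat x^{(i)}_k=(f_k,\mathrm{type}(\varrho_k),f_{k+1})\in\hat E$.

**Step 9: the substitution $\hat\varphi$.** For $f\in E$ write $\varphi^m(f)=h_f\,f^1r^1f^2r^2\cdots r^{k-1}f^k\,t_f$ with $f^1,\dots,f^k\in E$ and $h_f,t_f,r^1,\dots,r^{k-1}\in Z^*$; $k\ge1$ by (10.2). Given $e=(f,\vartheta,f')\in\hat E$, let $f''$ be the first $E$-letter of $\varphi^m(f')$ and put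
$$\hat\varphi(e)=(f^1,\mathrm{type}(r^1),f^2)\cdots(f^{k-1},\mathrm{type}(r^{k-1}),f^k)\,(f^k,\vartheta',f''),$$
where $\vartheta'=\mathrm{type}(t_fh_{f'})$ if $\vartheta=\emptyset$, and if $\vartheta=(z_1,z_2,\rho)$, then $\vartheta'=(z_1',z_2',\rho')$ with

* $z_1'$ the first letter of $t_f$ if $t_f\ne\varepsilon$, and of $\varphi^m(z_1)$ otherwise;
* $z_2'$ the last letter of $h_{f'}$ if $h_{f'}\ne\varepsilon$, and of $\varphi^m(z_2)$ otherwise;
* $\rho'=|\tau_\nu(t_f)|+\rho+|\tau_\nu(h_{f'})|\bmod\ell$.

If $\vartheta=\mathrm{type}(r)$, then $\vartheta'=\mathrm{type}(t_f\varphi^m(r)h_{f'})$. For the letters this is immediate. For the residue, $|\tau_\nu(\varphi^m(r))|=|\tau_{\nu+m}(r)|\equiv|\tau_\nu(r)|\pmod\ell$ by the choice of $m$.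

*$\hat\varphi$ is growing.* The first components of $\hat\varphi(e)$ are the $E$-letters of $\varphi^m(f)$ in order. As $Z$ is closed under $\varphi$, the first components of $\hat\varphi^i(e)$ are the $E$-letters of $\varphi^{mi}(f)$, whose number tends to infinity by (10.4).

*$(\hat x^{(i)})$ is a tower over $\hat\varphi$.* The point $x^{(\nu_i)}$ is a shift of $\varphi^m(x^{(\nu_{i+1})})$. With $x^{(\nu_{i+1})}=\cdots f_k\varrho_kf_{k+1}\cdots$, the $E$-letters of $x^{(\nu_i)}$ are those of the blocks $\varphi^m(f_k)$. Between the last $E$-letter of $\varphi^m(f_k)$ and the first of $\varphi^m(f_{k+1})$ stands the word $t_{f_k}\varphi^m(\varrho_k)h_{f_{k+1}}\in Z^*$. So the triples of $\hat x^{(i)}$ whose first component lies in $\varphi^m(f_k)$ form the word $\hat\varphi(\hat x^{(i+1)}_k)$. Hence $\hat x^{(i)}=T^{\hat k_i}\hat\varphi(\hat x^{(i+1)})$, where $\hat k_i$ is the number of $E$-letters of $\varphi^m(a_{\nu_{i+1}})$ before the marked occurrence of $a_{\nu_i}$, and $0\le\hat k_i<|\hat\varphi(\hat x^{(i+1)}_0)|$.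

**Step 10: the morphism $\hat\tau$.** It must read off the gaps from the triples. Let $e=(f,\vartheta,f')\in\hat E$. Put $\bar z=f'$, $\rho=0$ if $\vartheta=\emptyset$, and $\bar z=z_1$ if $\vartheta=(z_1,z_2,\rho)$.

* $I_1(e)\subset[0,|\tau_\nu(f)|)$ is the set of positions less than $|\tau_\nu(f)|$ at which $W$ starts in $\tau_\nu(f\bar z)$.
* $I_2(e)\subset[-|\tau_\nu(z_2)|,0)$ is the set of $p<0$ such that $W$ starts in $\tau_\nu(z_2f')$ at position $|\tau_\nu(z_2)|+p$; put $I_2(e)=\emptyset$ if $\vartheta=\emptyset$.
* $p^*(f')\ge0$ is the position of the first occurrence of $W$ in $\tau_\nu(f')$.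

Consider the list of residues modulo $\ell$ consisting of the elements of $I_1(e)$ in increasing order, followed by the numbers $|\tau_\nu(f)|+\rho+p$, where $p$ runs through $I_2(e)\cup\{p^*(f')\}$ in increasing order. Let $\hat\tau(e)\in(\mathbb Z/\ell)^*$ be the list of the successive differences. Its length is $|I_1(e)|+|I_2(e)|\ge1$, as $W\in\mathrm{Fact}(\tau_\nu(f))$. So $\hat\tau$ is nonerasing.

*$\hat\tau(\hat x^{(0)})$ is a shift of $\hat y$.* The sequence $y$ is a shift of $\tau_\nu(x^{(\nu)})$. Let $f\,\varrho\,f'$ be consecutive $E$-letters of $x^{(\nu)}$ with the run between them, and $e=(f,\mathrm{type}(\varrho),f')$. All blocks have length $\ge|W|$. So the $W$-starts in the block of $f$ are given, relative to the beginning of this block, by $I_1(e)$. By (10.1) those in the block of $\varrho$ belong to occurrences straddling into the block of $f'$. They start less than $|W|\le|\tau_\nu(z_2)|$ positions before it, so they are given, relative to the beginning of the block of $f'$, by $I_2(e)$. The next $W$-start is given by $p^*(f')$, since occurrences straddling out of the block of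 $f'$ to the right start later than those inside it. The beginnings of the blocks of $f$ and $f'$ differ by $|\tau_\nu(f)|+|\tau_\nu(\varrho)|$, and $|\tau_\nu(\varrho)|\equiv\rho$. So $\hat\tau(e)$ lists the differences modulo $\ell$ from each $W$-start in the blocks of $f$ and $\varrho$ to the next $W$-start. Concatenating over all triples gives a shift of $\hat y$.

**Step 11: back to the address.** By Steps 5–7, $\hat y$, and hence its shift $\hat\tau(\hat x^{(0)})$, is uniformly recurrent, nonperiodic, and has a morphic right tail. By Steps 9 and 10, Proposition 8.1 applies to $\hat\varphi$, $(\hat x^{(i)})$, $\hat\tau$. So the address $(\hat x^{(i+1)}_0,\hat k_i)_i$ is eventually periodic. It determines $a_{\nu_{i+1}}$, the first component of $\hat x^{(i+1)}_0$, and the position of $a_{\nu_i}$ in $\varphi^m(a_{\nu_{i+1}})$, which is the position of its $E$-letter number $\hat k_i$, counted from $0$. So the address of the tower $(x^{(\nu_i)})_i$ over $\varphi^m$ is eventually periodic. This tower is the compression of $(x^{(n)})_{n\ge\nu}$, so by Section 4 the address of $(x^{(n)})_{n\ge\nu}$,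 and then that of $(x^{(n)})_{n\ge0}$, is eventually periodic. This is a contradiction. $\square$

## 11. Proofs of Theorems A and B

**Theorem A(2).** Let $y\in Y$ be substitutive and nonperiodic, and $x\in\pi^{-1}(y)$. Pass to (S) by Lemma 4.2 and the reduction to codings of Section 4. Since $(y_n)_{n\ge0}$ is substitutive, it is morphic, and Proposition 10.1 shows that $x$ is quasi-fixed.

**Theorem A(1).** If $y=\pi(x)$ with $x$ quasi-fixed, then $y$ is substitutive by Proposition 5.1. Conversely let $y\in Y$ be substitutive. If $y$ is nonperiodic, every $x\in\pi^{-1}(y)\ne\emptyset$ is quasi-fixed by (2). If $y$ is periodic, use Lemma 6.5. $\blacksquare$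

**Theorem B.** (i)⇒(v): pass to (S); Proposition 10.1 uses only a morphic right tail.

(ii)⇒(v): apply this to the reversed data $x^R_n=x_{-n}$, $\varphi^R(a)=$ reversal of $\varphi(a)$, with the factor map $x^R\mapsto\pi(x)^R$. As $(\varphi^R)^n(a)$ is the reversal of $\varphi^n(a)$, one has $X_{\varphi^R}=(X_\varphi)^R$. Also $(\varphi(x))^R$ is a shift of $\varphi^R(x^R)$, so $x$ is quasi-fixed for $\varphi$ iff $x^R$ is quasi-fixed for $\varphi^R$. Finally $y^R$ is nonperiodic, and $(y_{-n})_{n\ge1}$ is a right tail of $y^R$.

(v)⇒(iv): $\pi$ is onto. (iv)⇒(iii): Proposition 5.1. (iii)⇒(i),(ii): substitutive sequences are morphic.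

The statement on periodic $y$ is Lemma 6.5. That nonperiodicity cannot be dropped in (v) was shown in Section 3 with the one-point factor of the Thue–Morse system: the fiber is the uncountable $X_\varphi$, while by Lemma 3.1 only countably many points are quasi-fixed. $\blacksquare$
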